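
\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}

\title{Generic extreme amenability for bi-invariant metrics\\ on non-abelian groups}


\begin{abstract}
Melleray and Tsankov proved that a countable unbounded abelian group is extremely amenable with respect to a generic invariant metric. We show that the phenomenon is not confined to abelian groups: for every countable amenable group $\Gamma$, the group of locally constant functions from the Cantor space to $\Gamma$ is extremely amenable with respect to a generic bi-invariant metric. On the other hand, commutators with small elements are small, and this is a strong obstruction. For instance, a finitely generated virtually solvable group admits an extremely amenable bi-invariant metric only if it is abelian.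
\end{abstract}

\section{The question and the answer}

\subsection{Bi-invariant metrics and extreme amenability}

Let $G$ be a countable group with identity $e$. A metric $d$ on $G$ is \emph{bi-invariant} if
\[
d(gh,gk)=d(h,k)=d(hg,kg)\qquad\text{for all } g,h,k\in G .
\]
Writing $\|g\|=d(g,e)$, we have $d(g,h)=\|gh^{-1}\|=\|h^{-1}g\|$, and
\[
\|g^{-1}\|=\|g\|,\qquad \|gh\|\le\|g\|+\|h\|,\qquad \|hgh^{-1}\|=\|g\| .
\]
Conversely, a function $G\to[0,\infty)$ that has these three properties and vanishes at $e$ and only there comes from a bi-invariant metric. So a bi-invariant metric is a conjugation-invariant way of measuring the size of group elements. It makes $G$ a topological group: inversion is an isometry and $d(gh,g'h')\le d(g,g')+d(h,h')$.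

Let $\mathcal M_G$ be the set of all bi-invariant metrics on $G$, with the topology of pointwise convergence, that is, as a subspace of $\mathbb R^{G\times G}$. The bi-invariant pseudometrics form a closed set, and inside it $\mathcal M_G$ is given by the countably many open conditions $d(g,h)>0$ for $g\ne h$. Thus $\mathcal M_G$ is a $G_\delta$ subset of a Polish space, hence Polish, and the Baire category theorem holds in it. It is nonempty, since it contains the discrete metric with values $0$ and $1$. A basic neighborhood of $d_0$ restricts only the values of a metric on a finite set $E_0\times E_0$.

A topological group is \emph{extremely amenable} if each of its (jointly) continuous actions on a nonempty compact Hausdorff space has a fixed point. We say that $d\in\mathcal M_G$ is extremely amenable if the topological group $(G,d)$ is. This asks $d$ to be far from discrete: a nontrivial finite group acts on itself by translations without fixed points, and we shall see that no nontrivial discrete group is extremely amenable (Lemma~\ref{lem:basic}).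

An abelian group is \emph{unbounded} if it has elements of arbitrarily high order; equivalently, if no $n\ge1$ satisfies $ng=0$ for all $g$. Melleray and Tsankov proved that if $G$ is an unbounded countable abelian group, then the extremely amenable metrics form a comeager subset of $\mathcal M_G$. Doucha \cite{Doucha} poses the question whether this can be generalized to the non-abelian situation: \emph{is there a countable non-abelian group $G$ for which the extremely amenable metrics are comeager in $\mathcal M_G$?}

\subsection{What should one expect?}

Genericity helps: a neighborhood in $\mathcal M_G$ constrains a metric at finitely many elements only, so we may try to make other elements very small. Non-commutativity hurts, because conjugation invariance gives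
\begin{equation}\label{eq:comm}
\|[g,h]\|=\|g\cdot hg^{-1}h^{-1}\|\le 2\|g\|,\qquad [g,h]=ghg^{-1}h^{-1},
\end{equation}
so an element that is made small drags all its commutators along. The first candidates indeed fail. If $(G,d)$ is extremely amenable, then every $g\in G$ with a finite conjugacy class is central, because its centralizer is a closed subgroup of finite index and there is no proper one (Lemma~\ref{lem:basic}). Consequently the direct sum $\bigoplus_\omega S_3$, in which all conjugacy classes are finite, has no extremely amenable bi-invariant metric. The integer Heisenberg group has none either (Section~\ref{sec:heis}). So the theorem of Melleray and Tsankov does not extend to all groups with elements of infinite order.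

These examples could suggest a negative answer. The answer is nevertheless positive. Let $2^\omega$ be the Cantor space, and for a group $\Gamma$ and a topological space $X$ let $C(X,\Gamma)$ be the group of locally constant functions $X\to\Gamma$ under pointwise multiplication. In $C(2^\omega,S_3)$, unlike in $\bigoplus_\omega S_3$, each element can be cut into smaller and smaller pieces.

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $\Gamma$ be a countable amenable (discrete) group and let $G=C(2^\omega,\Gamma)$. Then $G$ is countable, and the set $\{d\in\mathcal M_G:(G,d)\text{ is extremely amenable}\}$ contains a dense $G_\delta$ subset of $\mathcal M_G$. If $\Gamma$ is non-abelian, so is $G$.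
\end{theorem}

So $C(2^\omega,S_3)$ answers the question affirmatively. The group $G$ contains $\Gamma$ as the constant functions and is a subgroup of the power $\Gamma^{2^\omega}$; this gives the following.

\begin{corollary}\label{cor:ident}
Every countable amenable group $\Gamma$ embeds in a countable group $G$ that satisfies all identities of $\Gamma$ and whose extremely amenable metrics are comeager in $\mathcal M_G$. In particular, non-abelian examples $G$ can be nilpotent of class $2$, locally finite, or of finite exponent.
\end{corollary}

For a non-abelian group $\Gamma$ of order $8$ such as the dihedral group, $C(2^\omega,\Gamma)$ has these three properties at once: it is nilpotent of class $2$, has exponent $4$, and is a union of an increasing sequence of finite subgroups (the $\Gamma_n$ of Section~\ref{sec:functions}).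

The Cantor space cannot be replaced by a space with isolated points.

\begin{theorem}\label{thm:dich}
Let $\Gamma$ be a finite non-abelian group, let $X$ be a nonempty compact metrizable zero-dimensional space, and let $G=C(X,\Gamma)$. If $X$ has no isolated points, the extremely amenable metrics are comeager in $\mathcal M_G$. If $X$ has an isolated point, no $d\in\mathcal M_G$ is extremely amenable.
\end{theorem}

For finitely generated groups that are close to solvable there is a complete answer.

\begin{theorem}\label{thm:solv}
Let $G$ be finitely generated and virtually solvable. The following are equivalent: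
\begin{enumerate}
\item[\textup{(1)}] the extremely amenable metrics are comeager in $\mathcal M_G$;
\item[\textup{(2)}] some $d\in\mathcal M_G$ is extremely amenable;
\item[\textup{(3)}] $G$ is trivial or infinite abelian.
\end{enumerate}
\end{theorem}

By Tits' alternative \cite{Tits}, a finitely generated linear group over a field either contains a non-abelian free group or is virtually solvable. So Theorem~\ref{thm:solv} applies to all finitely generated linear groups without non-abelian free subgroups. Finite generation cannot be dropped: $C(2^\omega,S_3)$ is solvable, since $S_3$ is, and it satisfies (1) but not (3).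

Theorem~\ref{thm:main} is proved in Sections~\ref{sec:criterion}--\ref{sec:functions}, Theorem~\ref{thm:dich} in Section~\ref{sec:obstr}, and Theorem~\ref{thm:solv} in Section~\ref{sec:heis}.

\section{A criterion: invariance and concentration}\label{sec:criterion}

Extreme amenability quantifies over all compact $G$-spaces. To apply Baire category we need sufficient conditions that can be checked on finitely many values of $d$. They ask for a measure on $G$ that is almost invariant and also concentrated, in the sense that, for every set of measure at least $\frac12$, most points are close to it. Almost invariance alone expresses amenability of the discrete group $G$; concentration turns almost invariant measures into almost fixed points.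

Let $G$ be any countable group. For a finitely supported probability measure $\nu$ on $G$ and $g\in G$ put $(g\nu)(x)=\nu(g^{-1}x)$; then $(g\nu)(C)=\nu(g^{-1}C)$ for $C\subset G$. We write $\|\cdot\|_1$ for the $\ell^1$-norm of a finitely supported signed measure. For finite $E\subset G$ and $\varepsilon>0$ let $U(E,\varepsilon)$ be the set of all $d\in\mathcal M_G$ for which there is a finitely supported probability measure $\nu$ on $G$ such that
\begin{itemize}
\item[(a)] $\|g\nu-\nu\|_1<\varepsilon$ for all $g\in E$;
\item[(b)] $\nu\{x\in\operatorname{supp}\nu: d(x,A)<\varepsilon\}>1-\varepsilon$ for every $A\subset\operatorname{supp}\nu$ with $\nu(A)\ge\frac12$.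
\end{itemize}

\begin{lemma}\label{lem:open}
Each $U(E,\varepsilon)$ is open in $\mathcal M_G$.
\end{lemma}

\begin{proof}
Let $\nu$ witness $d\in U(E,\varepsilon)$ and let $S=\operatorname{supp}\nu$, a finite set. Condition (a) does not involve $d$. If $d'$ is sufficiently close to $d$ on $S\times S$, then $d'(x,a)<\varepsilon$ for all of the finitely many pairs $x,a\in S$ with $d(x,a)<\varepsilon$. Then for every $A\subset S$ the set in (b) computed with $d'$ contains the set computed with $d$, so $\nu$ witnesses $d'\in U(E,\varepsilon)$.
\end{proof}

\begin{proposition}\label{prop:criterion}
If $d\in U(E,1/j)$ for all finite $E\subset G$ and all integers $j\ge1$, then $(G,d)$ is extremely amenable.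
\end{proposition}

\begin{proof}
Let $(G,d)$ act continuously on a nonempty compact Hausdorff space $K$. For finite $E\subset G$ with $e\in E$, finite nonempty $\Phi\subset C(K,\mathbb R)$ (here, real-valued continuous functions) and $\eta>0$, put
\[
K(E,\Phi,\eta)=\{p\in K: |f(gp)-f(p)|\le2\eta\ \text{ for all } g\in E,\ f\in\Phi\}.
\]
These sets are closed, and $K(E\cup E',\Phi\cup\Phi',\min(\eta,\eta'))\subset K(E,\Phi,\eta)\cap K(E',\Phi',\eta')$. If all of them are nonempty, then by compactness some $p$ lies in all of them. Then $f(gp)=f(p)$ for all $g\in G$ and $f\in C(K,\mathbb R)$, and $gp=p$ because continuous functions separate the points of $K$. So it suffices to show that $K(E,\Phi,\eta)\ne\emptyset$.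

Let $\Phi=\{f_1,\dots,f_k\}$, fix $x_0\in K$, and put $\varphi_i(g)=f_i(gx_0)$ for $g\in G$. By joint continuity of the action and compactness of $K$ there is $\delta>0$ such that $\|u\|<\delta$ implies $|f_i(ux)-f_i(x)|<\eta$ for all $x\in K$ and all $i$. Taking $u=gh^{-1}$ and $x=hx_0$, we obtain
\[
d(g,h)<\delta\ \Longrightarrow\ |\varphi_i(g)-\varphi_i(h)|<\eta .
\]
Choose $\varepsilon=1/j\le\delta$ with $|E|(2k+1)\varepsilon\le1$, and let $\nu$ witness $d\in U(E,\varepsilon)$. Let $m_i$ be the smallest value of $\varphi_i$ on $\operatorname{supp}\nu$ for which $\nu(\varphi_i\le m_i)\ge\frac12$; then $\nu(\varphi_i<m_i)<\frac12$, so also $\nu(\varphi_i\ge m_i)\ge\frac12$. Apply (b) to $A=\{x\in\operatorname{supp}\nu:\varphi_i(x)\le m_i\}$: outside a set of $\nu$-measure less than $\varepsilon$, a point of $\operatorname{supp}\nu$ is at distance less than $\varepsilon\le\delta$ from $A$, so $\varphi_i<m_i+\eta$ there. In the same way $\varphi_i>m_i-\eta$ outside a set of measure less than $\varepsilon$. Therefore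
\[
C=\{x\in\operatorname{supp}\nu:|\varphi_i(x)-m_i|<\eta\ \text{ for } i=1,\dots,k\}
\]
satisfies $\nu(C)>1-2k\varepsilon$. By (a), for $g\in E$,
\[
\nu(g^{-1}C)=(g\nu)(C)>\nu(C)-\varepsilon>1-(2k+1)\varepsilon .
\]
The complements of the sets $g^{-1}C$, $g\in E$, have total measure less than $|E|(2k+1)\varepsilon\le1$. So there is $x\in\bigcap_{g\in E}g^{-1}C$. Then $gx\in C$ for all $g\in E$, including $g=e$, whence $|\varphi_i(gx)-\varphi_i(x)|<2\eta$. Since $\varphi_i(gx)=f_i(g\,xx_0)$, the point $p=xx_0$ lies in $K(E,\Phi,\eta)$.
\end{proof}

There are countably many sets $U(E,1/j)$. In view of Lemma~\ref{lem:open}, Proposition~\ref{prop:criterion} and the Baire category theorem, the main assertion of Theorem~\ref{thm:main} follows once each $U(E,\varepsilon)$ is shown to be \emph{dense} in $\mathcal M_G$.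

\section{Concentration in product spaces}\label{sec:conc}

The source of (b) will be the concentration of measure in high powers. For a set $P$ and $M\ge1$ let
\[
\rho(x,y)=\tfrac1M\,|\{i: x_i\ne y_i\}|
\]
be the normalized Hamming metric on $P^M$.

\begin{lemma}\label{lem:conc}
Let $\lambda$ be a finitely supported probability measure on a set $P$, let $M\ge1$, and let $A\subset(\operatorname{supp}\lambda)^M$ satisfy $\lambda^{\otimes M}(A)\ge\frac12$. Then for every $t>\sqrt{2/M}$,
\begin{equation}\label{eq:conc}
\lambda^{\otimes M}\{x:\rho(x,A)\ge t\}\le\frac{1}{M\,(t-\sqrt{2/M})^2}.
\end{equation}
\end{lemma}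

For fixed $t$ the right side tends to $0$ as $M\to\infty$, and it does not depend on $P$, $\lambda$ or $A$. This uniformity is essential in Section~\ref{sec:functions}, where $M$ must be chosen before $\lambda$.

\begin{proof}
Let $x_1,\dots,x_M$ be independent with distribution $\lambda$, and let $f(x)=\rho(x,A)$. Changing one coordinate of $x$ changes $f$ by at most $1/M$. Let $f_i(x_1,\dots,x_i)$ be the average of $f$ over $x_{i+1},\dots,x_M$, so that $f_M=f$ and $f_0=\mathbb Ef$, and put $D_i=f_i-f_{i-1}$. As $x_i$ varies, $f_i$ changes by at most $1/M$, and $f_{i-1}$ is the average of $f_i$ over $x_i$. So $|D_i|\le1/M$, and the average of $D_i$ over $x_i$ is $0$. For $i<j$ the function $D_i$ does not depend on $x_j$, so averaging $D_iD_j$ over $x_j$ first gives $\mathbb E[D_iD_j]=0$. As $f-\mathbb Ef=\sum_iD_i$,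
\[
\operatorname{Var}f=\sum_{i=1}^M\mathbb E[D_i^2]\le\frac1M .
\]
Since $f=0$ on $A$ and $A$ has measure at least $\frac12$, we have $\frac12(\mathbb Ef)^2\le\operatorname{Var}f\le\frac1M$, that is, $\mathbb Ef\le\sqrt{2/M}$. If $f\ge t$, then $f-\mathbb Ef\ge t-\sqrt{2/M}>0$, and \eqref{eq:conc} follows from Chebyshev's inequality.
\end{proof}

\section{Locally constant functions on the Cantor space}\label{sec:functions}

Let $\Gamma$ be a countable amenable group and $G=C(2^\omega,\Gamma)$. We write $2^n$ for the set of $0$-$1$ words of length $n$ (and also for its cardinality), $u^\frown y$ for concatenation, and $[u]\subset2^\omega$ for the cylinder of all sequences that begin with $u$. Let $\Gamma_n\le G$ be the subgroup of functions that depend only on the first $n$ coordinates. Then $\Gamma_n\cong\Gamma^{2^n}$, the $\Gamma_n$ increase with $n$, and $G=\bigcup_n\Gamma_n$ because $2^\omega$ is compact. In particular $G$ is countable. The subgroup $\Gamma_0$ of constants is a copy of $\Gamma$, so $G$ is non-abelian if $\Gamma$ is.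

Recall that a countable group $P$ is amenable if and only if for every finite $E\subset P$ and $\varepsilon>0$ there is a finitely supported probability measure $\lambda$ on $P$ with $\|g\lambda-\lambda\|_1<\varepsilon$ for all $g\in E$. We also need that such errors at most add up in products: for finitely supported probability measures $\mu,\lambda$ on a set,
\begin{equation}\label{eq:telescope}
\|\mu^{\otimes M}-\lambda^{\otimes M}\|_1\le\sum_{i=1}^M\bigl\|\mu^{\otimes(i-1)}\otimes(\mu-\lambda)\otimes\lambda^{\otimes(M-i)}\bigr\|_1= M\|\mu-\lambda\|_1 .
\end{equation}
The same telescoping for products of different measures shows that finite direct products of amenable groups are amenable. So every $\Gamma_n$ is amenable.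

\subsection{The idea on constants}

Let $\Gamma=S_3$, identified with the constants in $G$, let $d_0\in\mathcal M_G$ and let $\varepsilon>0$. We look for $d\in U(\Gamma,\varepsilon)$ that agrees with $d_0$ on $\Gamma$.

Put $c=1+\max_{\Gamma\times\Gamma}d_0$ and $d_1=\min(d_0,c)$. This is again a bi-invariant metric, it agrees with $d_0$ on $\Gamma$, and it is bounded by $c$. Let $M=2^m$. For $w\in2^m$ let $f_w(y)=f(w^\frown y)$; this is $f$ seen on $[w]$, with $[w]$ enlarged to the whole space. Define
\[
d(f,g)=\frac1M\sum_{w\in2^m}d_1(f_w,g_w).
\]
The maps $f\mapsto f_w$ are homomorphisms, so $d$ is a bi-invariant pseudometric; it is a metric because the functions $f_w$ together determine $f$. If $f$ is constant, then $f_w=f$ for all $w$, so $d=d_0$ on $\Gamma$. But consider, for $\gamma\in\Gamma$, the function $\gamma^{[w]}$ that is $\gamma$ on $[w]$ and $e$ elsewhere. Its norm is now $d_1(\gamma,e)/M$. The constant $\gamma$ has kept its size, but it has become a product of $M$ elements of size at most $c/M$.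

The subgroup $\Gamma_m\cong S_3^M$ carries the uniform measure $\nu$, which is invariant under left translation by the constants. On $\Gamma_m$ we have $d\le c\rho$, where $\rho$ is the normalized Hamming metric on $S_3^M$. By Lemma~\ref{lem:conc} with $t=\varepsilon/c$, condition (b) holds for $\nu$ if $M$ is large. So $d\in U(\Gamma,\varepsilon)$.

Two points remain. First, $d$ must agree with $d_0$ on an arbitrary finite set $E_0$, and for non-constant functions the above $d$ need not do this. For instance, if $m\ge1$ and $f$ is $\gamma$ on $[0]$ and $e$ on $[1]$, then each $f_w$ is constant, and $d(f,e)=\frac12d_1(\gamma,e)$ need not equal $d_0(f,e)$. The remedy is to choose $n$ such that all given functions are constant on the cylinders $[u]$ with $u\in2^n$, to cut each of these cylinders into $M$ pieces \emph{in the same way}, and to enlarge a piece of $[u]$ only to $[u]$. Second, if $\Gamma$ is infinite there is no uniform measure, and we use powers of an almost invariant one.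

\subsection{Density}

\begin{figure}[t]
\centering
\begin{tikzpicture}[x=1cm,y=1cm]
\node[left] at (-0.2,2.8) {$f$};
\draw (0,2.5) rectangle (1.5,3.1); \node at (0.75,2.8) {$p$};
\draw (1.5,2.5) rectangle (3,3.1); \node at (2.25,2.8) {$q$};
\draw (3,2.5) rectangle (4.5,3.1); \node at (3.75,2.8) {$r$};
\draw (4.5,2.5) rectangle (6,3.1); \node at (5.25,2.8) {$s$};
\node[above] at (0.75,3.1) {\small $[00]$};
\node[above] at (2.25,3.1) {\small $[01]$};
\node[above] at (3.75,3.1) {\small $[10]$};
\node[above] at (5.25,3.1) {\small $[11]$};
\node[left] at (-0.2,1.5) {$\varphi_0(f)$};
\draw (0,1.2) rectangle (3,1.8); \node at (1.5,1.5) {$p$};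
\draw (3,1.2) rectangle (6,1.8); \node at (4.5,1.5) {$r$};
\node[left] at (-0.2,0.5) {$\varphi_1(f)$};
\draw (0,0.2) rectangle (3,0.8); \node at (1.5,0.5) {$q$};
\draw (3,0.2) rectangle (6,0.8); \node at (4.5,0.5) {$s$};
\node[below] at (1.5,0.2) {\small $[0]$};
\node[below] at (4.5,0.2) {\small $[1]$};
\end{tikzpicture}
\caption{The maps $\varphi_w$ for $n=m=1$. Each of $[0]$ and $[1]$ is cut into two pieces, and $\varphi_w$ enlarges the piece with label $w$. A function with values $p,q,r,s$ on the four cylinders of length $2$ goes to the pair of functions with values $(p,r)$ and $(q,s)$ on $[0],[1]$. A function that is constant on $[0]$ and on $[1]$ has $p=q$ and $r=s$, and is fixed by both maps.}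
\label{fig:split}
\end{figure}

\begin{proposition}\label{prop:dense}
Let $G=C(2^\omega,\Gamma)$ with $\Gamma$ countable and amenable. Then $U(E,\varepsilon)$ is dense in $\mathcal M_G$ for all finite $E\subset G$ and all $\varepsilon>0$.
\end{proposition}

\begin{proof}
Let $d_0\in\mathcal M_G$ and let $E_0\subset G$ be finite and nonempty. It suffices to find $d\in U(E,\varepsilon)$ with $d=d_0$ on $E_0\times E_0$.

\emph{Choices.} Fix $n$ with $E\cup E_0\subset P:=\Gamma_n$. Let $c=1+\max_{E_0\times E_0}d_0$ and let $d_1=\min(d_0,c)$, a bi-invariant metric bounded by $c$. With $t=\varepsilon/c$, choose $M=2^m$ so large that $t>\sqrt{2/M}$ and the right side of \eqref{eq:conc} is less than $\varepsilon$.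

\emph{The splitting.} For $w\in2^m$ define $\varphi_w:G\to G$ by
\[
\varphi_w(f)(u^\frown y)=f(u^\frown w^\frown y),\qquad u\in2^n,\ y\in2^\omega
\]
(see Figure~\ref{fig:split}). This is composition with a continuous map $2^\omega\to2^\omega$, so $\varphi_w(f)$ is locally constant and $\varphi_w$ is a homomorphism. It fixes every $g\in P$, because $g(u^\frown y)$ depends only on $u$. Let $\varphi=(\varphi_w)_{w\in2^m}:G\to G^M$. As every point of $2^\omega$ has the form $u^\frown w^\frown y$, the homomorphism $\varphi$ is injective. Moreover $\varphi(G)\supset P^M$: given $(p_w)_w\in P^M$, put $f(u^\frown w^\frown y)=p_w(u^\frown y)$. The right side depends only on $u$ and $w$, so $f\in\Gamma_{n+m}$, and $\varphi(f)=(p_w)_w$.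

\emph{The metric.} Define
\[
d(f,g)=\frac1M\sum_{w\in2^m}d_1(\varphi_w(f),\varphi_w(g)).
\]
Since the $\varphi_w$ are homomorphisms and $d_1$ is bi-invariant, $d$ is a bi-invariant pseudometric, and it is a metric because $\varphi$ is injective. Since $\varphi_w$ is the identity on $P\supset E_0$, we have $d=d_1=d_0$ on $E_0\times E_0$.

\emph{The measure.} As $P$ is amenable, there is a finitely supported probability measure $\lambda$ on $P$ with $\|g\lambda-\lambda\|_1<\varepsilon/M$ for all $g\in E$. Let $\nu$ be the image of $\lambda^{\otimes M}$ under $\varphi^{-1}:P^M\to G$. We verify (a) and (b).

(a) Let $g\in E$. As $g\in P$, we have $\varphi(gx)=(g,\dots,g)\,\varphi(x)$ for all $x\in G$. So the injective map $\varphi$ carries $g\nu$ to $(g\lambda)^{\otimes M}$, and by \eqref{eq:telescope}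
\[
\|g\nu-\nu\|_1=\|(g\lambda)^{\otimes M}-\lambda^{\otimes M}\|_1\le M\|g\lambda-\lambda\|_1<\varepsilon .
\]

(b) Let $A\subset\operatorname{supp}\nu$ with $\nu(A)\ge\frac12$. Then $\varphi(A)\subset(\operatorname{supp}\lambda)^M$. Each of the $M$ distances in the definition of $d(f,g)$ is at most $c$, and it vanishes if $\varphi_w(f)=\varphi_w(g)$. So $d(f,g)\le c\,\rho(\varphi(f),\varphi(g))$ for $f,g\in\operatorname{supp}\nu$, and
\[
\nu\{x:d(x,A)\ge\varepsilon\}\le\lambda^{\otimes M}\{z:\rho(z,\varphi(A))\ge\varepsilon/c\}<\varepsilon
\]
by Lemma~\ref{lem:conc} and the choice of $M$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]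
By Lemma~\ref{lem:open} and Proposition~\ref{prop:dense}, the countably many sets $U(E,1/j)$ are open and dense in the Polish space $\mathcal M_G$. Their intersection is a dense $G_\delta$ set, and by Proposition~\ref{prop:criterion} it consists of extremely amenable metrics. The other statements were shown at the beginning of this section.
\end{proof}

Amenability of $\Gamma$ was used only for the existence of $\lambda$, that is, for (a). The Cantor space entered through the splitting: for every $n$ and $m$, each cylinder $[u]$ with $u\in2^n$ is a union of $M=2^m$ disjoint copies of itself.

\section{Finite conjugacy classes and small generators}\label{sec:obstr}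

We now look for reasons why a group has no extremely amenable bi-invariant metric. For $d\in\mathcal M_G$ and $\varepsilon>0$ let
\[
V_\varepsilon=\{g\in G:\|g\|<\varepsilon\},
\]
an open set with $V_\varepsilon=V_\varepsilon^{-1}$ that is invariant under conjugation.

\begin{lemma}\label{lem:basic}
Let $d\in\mathcal M_G$ be such that $(G,d)$ is extremely amenable.
\begin{enumerate}
\item[\textup{(i)}] If $L$ is a closed normal subgroup of $G$, then $\bar d(gL,hL)=\inf_{l\in L}d(g,hl)$ is a bi-invariant metric on $G/L$, and $(G/L,\bar d)$ is extremely amenable.
\item[\textup{(ii)}] $G$ has no proper closed subgroup of finite index.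
\item[\textup{(iii)}] If $g\in G$ has a finite conjugacy class, then $g$ is central.
\item[\textup{(iv)}] For every $\varepsilon>0$ the set $V_\varepsilon$ generates $G$.
\end{enumerate}
Moreover, a nontrivial discrete group is never extremely amenable; in particular, a nontrivial finite group is not extremely amenable with any metric.
\end{lemma}

\begin{proof}
(i) Put $N(gL)=\inf_{l\in L}\|gl\|=\operatorname{dist}(g,L)$. As $L$ is normal, $\bar d(gL,hL)=N(h^{-1}gL)$, and $N$ inherits from $\|\cdot\|$ invariance under inversion and conjugation and the triangle inequality. As $L$ is closed, $N(gL)=0$ only if $g\in L$. So $\bar d$ is a bi-invariant metric. The homomorphism $G\to G/L$ is $1$-Lipschitz and surjective. Hence every continuous action of $G/L$ on a nonempty compact Hausdorff space is also a continuous action of $G$, with the same fixed points.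

(ii) Let $H$ be closed and of finite index. The complement of $H$ is a finite union of closed cosets, so $H$ is open, and $G$ acts continuously on the finite discrete space $G/H$. The action is transitive, so a fixed point forces $H=G$.

(iii) The centralizer of $g$ is closed, since the topology is Hausdorff, and its index is the size of the conjugacy class of $g$. Apply (ii).

(iv) and the last statement. We first show that a discrete extremely amenable group $D$ is trivial. Suppose $e\ne g\in D$. All orbits of the left multiplication by $g$ on $D$ are finite cycles of length at least $2$ or infinite lines. So $D$ can be partitioned into three sets $C_1,C_2,C_3$ such that $x$ and $gx$ are never in the same set, i.e.\ $gC_i\cap C_i=\emptyset$. The left translations of $D$ extend to an action on the Stone--\v{C}ech compactification $\beta D$ by homeomorphisms, which is jointly continuous because $D$ is discrete. Recall that $D$ is dense in $\beta D$ and that disjoint subsets of $D$ have disjoint closures in $\beta D$. Hence $\beta D=\overline{C_1}\cup\overline{C_2}\cup\overline{C_3}$ and $g\overline{C_i}\cap\overline{C_i}=\overline{gC_i}\cap\overline{C_i}=\emptyset$. So $g$ fixes no point of $\beta D$, contradicting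 extreme amenability. This proves the last statement, since a finite metric group is discrete.

Now let $N=\langle V_\varepsilon\rangle$. This subgroup is open and normal, so $G\to G/N$ is continuous for the discrete topology on $G/N$. As in (i), the discrete group $G/N$ is extremely amenable. So it is trivial, and $N=G$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dich}]
The group $G$ is countable, since $\Gamma$ is finite and $X$ has only countably many clopen subsets. If $X$ has no isolated points, then $X$ is homeomorphic to $2^\omega$ by Brouwer's theorem, so $G\cong C(2^\omega,\Gamma)$. Since finite groups are amenable, Theorem~\ref{thm:main} applies.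

Let $x\in X$ be isolated. The functions that are $e$ off $x$ form a finite normal subgroup of $G$ isomorphic to $\Gamma$, so all their conjugacy classes in $G$ are finite. As $\Gamma$ is non-abelian, this subgroup contains non-central elements. By Lemma~\ref{lem:basic}(iii), no $d\in\mathcal M_G$ is extremely amenable.
\end{proof}

\begin{remark}
The second half of Theorem~\ref{thm:dich} can fail for abelian $\Gamma$. For example, let $\omega+1$ be a convergent sequence with its limit. Then $C(\omega+1,\mathbb Z/2)$ and $C(2^\omega,\mathbb Z/2)$ are isomorphic, as both are countably infinite vector spaces over the field with two elements. By Theorem~\ref{thm:main} their extremely amenable metrics are comeager, although $\omega+1$ has isolated points.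
\end{remark}

\section{Finitely generated virtually solvable groups}\label{sec:heis}

\subsection{The Heisenberg group}

Let $H$ be the integer Heisenberg group, generated by $a$, $b$ with $z=[a,b]$ central of infinite order; its elements are uniquely of the form $a^ib^jz^k$ with $i,j,k\in\mathbb Z$, and its center is $\langle z\rangle$. Suppose $(H,d)$ is extremely amenable with $d\in\mathcal M_H$. No conjugacy class of a non-central element is finite, so Lemma~\ref{lem:basic}(iii) gives nothing directly. The idea is to make conjugacy classes finite by factoring out a subgroup of small elements, which \eqref{eq:comm} provides.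

Let $\varepsilon>0$. By Lemma~\ref{lem:basic}(iv) the set $V_\varepsilon$ generates the non-abelian group $H$, so it contains a non-central element $g=a^ib^jz^k$, that is, one with $(i,j)\ne(0,0)$. The map $h\mapsto[g,h]$ is a homomorphism with $[g,a^xb^y]=z^{iy-jx}$, and its image is $\langle z^q\rangle$ with $q=\gcd(i,j)\ge1$. By \eqref{eq:comm}, \emph{all} elements of $\langle z^q\rangle$ have norm at most $2\varepsilon$, and so have all elements of its closure $L$. As $\langle z^q\rangle$ is central, $L$ is normal. In $H/L$ the image of $z$ has finite order, so the conjugacy class of $aL$, which consists of elements $az^kL$, is finite. By Lemma~\ref{lem:basic}(i) and (iii), $aL$ is central in $H/L$, so $z=[a,b]\in L$ and $\|z\|\le2\varepsilon$. As $\varepsilon$ was arbitrary, $z=e$, a contradiction.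

\subsection{Finitely generated abelian normal subgroups}

We generalize this argument. One small element no longer suffices, so we need a bound, independent of $\varepsilon$, on the number of small elements that are used. In the next lemma the bound is the rank of a finitely generated abelian group. Recall that the rank of such a group $B$ is $\dim_{\mathbb Q}(B\otimes\mathbb Q)$, that a subgroup $S\le B$ has finite index if its image spans $B\otimes\mathbb Q$, and that subgroups of finitely generated abelian groups are finitely generated.

\begin{lemma}\label{lem:fgab}
Let $(G,d)$ be extremely amenable with $d\in\mathcal M_G$. Then every finitely generated abelian normal subgroup $A$ of $G$ is central.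
\end{lemma}

\begin{proof}
Write $A$ additively, with $G$ acting on it by conjugation. For $g\in G$ we have $[g,a]=(g-1)a$ for $a\in A$, so the set of these commutators is the subgroup $(g-1)A$ of $A$. By \eqref{eq:comm} all its elements have norm at most $2\|g\|$. Let
\[
B=[G,A]=\sum_{g\in G}(g-1)A .
\]
It is normal in $G$, since $h(g-1)a=(hgh^{-1}-1)ha$, and it is finitely generated. Let $k$ be its rank. We show that $B=0$.

Fix $\varepsilon>0$. From
\[
(gh-1)a=(g-1)(ha)+(h-1)a
\]
we see by induction on word length that $(g-1)A\subset\sum_{v\in V_\varepsilon}(v-1)A$ for every product $g$ of elements of $V_\varepsilon$. Since $V_\varepsilon=V_\varepsilon^{-1}$ generates $G$, it follows that $B=\sum_{v\in V_\varepsilon}(v-1)A$. Adding subgroups $(v-1)A$ one by one, as long as the dimension of their span in $B\otimes\mathbb Q$ increases, we find at most $k$ elements $g_i\in V_\varepsilon$ such that the subgroups $(g_i-1)A$ together span $B\otimes\mathbb Q$. So $S=\sum_i(g_i-1)A$ has finite index in $B$, and all elements of $S$ have norm at most $2k\varepsilon$.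

The subgroup $S$ need not be normal in $G$, so we shrink it. Let $m\ge1$ be the exponent of the finite group $B/S$. Then $mB\subset S$, the subgroup $mB$ is normal in $G$ because $B$ is, and $B/mB$ is finite. Let $L=\overline{mB}$, a closed normal subgroup of $G$ contained in the closed set $\{\|\cdot\|\le2k\varepsilon\}$. The image of $B$ in $G/L$ is finite. For $a\in A$ and $g\in G$ we have, multiplicatively, $gag^{-1}=[g,a]\,a\in Ba$, so the conjugacy class of $aL$ in $G/L$ is finite. By Lemma~\ref{lem:basic}(i) and (iii), $aL$ is central in $G/L$. Hence
\[
B=[G,A]\subset L\subset\{\|\cdot\|\le2k\varepsilon\}.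
\]
As $k$ does not depend on $\varepsilon$, letting $\varepsilon\to0$ gives $B=0$, that is, $A$ is central.
\end{proof}

Finite generation cannot be dropped: by Theorem~\ref{thm:main} the group $C(2^\omega,S_3)$ has extremely amenable metrics, but its abelian normal subgroup $C(2^\omega,A_3)$ is not central.

\subsection{Metabelian groups}

In a finitely generated metabelian group $G$ the abelian normal subgroup $[G,G]$ need not be finitely generated as a group, and then Lemma~\ref{lem:fgab} does not apply to it. It is, however, finitely generated as a module over the group ring of $G/[G,G]$. This group ring is commutative, which makes the subgroups $(g-1)[G,G]$ themselves normal. Factoring out finitely many of them for small $g$ brings us back to the lemma.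

\begin{lemma}\label{lem:metab}
Let $(G,d)$ be extremely amenable with $d\in\mathcal M_G$. If $G$ is finitely generated and metabelian, then $G$ is abelian.
\end{lemma}

\begin{proof}
Let $A=[G,G]$, an abelian group, written additively, and let $Q=G/A$, a finitely generated abelian group of some rank $r$. As $A$ is abelian, the conjugation action of $G$ on $A$ factors through $Q$, so $A$ is a $\mathbb Z[Q]$-module. As a normal subgroup, $A$ is generated by the commutators of the elements of a finite generating set of $G$: modulo these commutators the generators commute. So $A$ is a finitely generated $\mathbb Z[Q]$-module.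

\emph{Step 1: $[G,G]$ is central.} Fix $\varepsilon>0$. Since $V_\varepsilon$ generates $G$, its image generates $Q$. So there are $g_1,\dots,g_r\in V_\varepsilon$ whose images $q_1,\dots,q_r$ span $Q\otimes\mathbb Q$, and thus generate a subgroup $Q_0$ of finite index in $Q$. As $Q$ is commutative, each $(q_i-1)A$ is a $\mathbb Z[Q]$-submodule of $A$. By \eqref{eq:comm} its elements have norm at most $2\|g_i\|<2\varepsilon$. So
\[
M=\sum_{i=1}^r(q_i-1)A
\]
is a normal subgroup of $G$ contained in $\{\|\cdot\|\le2r\varepsilon\}$. Each $q_i$, and hence $Q_0$, acts trivially on $A/M$. Therefore $A/M$ is a finitely generated module over $\mathbb Z[Q/Q_0]$. Since $Q/Q_0$ is finite, $A/M$ is a finitely generated abelian group.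

Let $L=\overline M$, a closed normal subgroup of $G$ contained in $\{\|\cdot\|\le2r\varepsilon\}$. The image of $A$ in $G/L$ is a quotient of $A/M$, so it is a finitely generated abelian normal subgroup of $G/L$, which is extremely amenable by Lemma~\ref{lem:basic}(i). By Lemma~\ref{lem:fgab} this image is central. Hence $[G,A]\subset L\subset\{\|\cdot\|\le2r\varepsilon\}$. As $r$ does not depend on $\varepsilon$, letting $\varepsilon\to0$ gives $[G,[G,G]]=1$.

\emph{Step 2: $G$ is abelian.} By Step 1, commutators in $G$ are central and $[\cdot,\cdot]$ is multiplicative in each variable. So $[G,G]$ is generated by the finitely many commutators of generators of $G$. For $g\in G$ the subgroup $\langle g\rangle[G,G]$ is finitely generated, abelian because $[G,G]$ is central, and normal because it contains $[G,G]$. By Lemma~\ref{lem:fgab} it is central. So every $g\in G$ is central.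
\end{proof}

\subsection{Proof of Theorem~\ref{thm:solv}}

(1)$\Rightarrow$(2). The space $\mathcal M_G$ is nonempty and Polish, so by Baire's theorem its comeager subsets are nonempty.

(2)$\Rightarrow$(3). Let $(G,d)$ be extremely amenable with $d\in\mathcal M_G$, and let $N\le G$ be a solvable subgroup of finite index. The closure $\overline N$ is a closed subgroup of finite index, so $\overline N=G$ by Lemma~\ref{lem:basic}(ii). Solvability of derived length at most $\ell$ is expressed by an identity, namely the triviality of an iterated commutator word in $2^\ell$ variables. Words are continuous and the topology is Hausdorff, so an identity that holds on the dense subgroup $N$ holds on $G$. Thus $G$ is solvable.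

We show by induction on the derived length $\ell$ that a finitely generated solvable group $G$ with an extremely amenable $d\in\mathcal M_G$ is abelian. This is trivial for $\ell\le1$, and for $\ell=2$ it is Lemma~\ref{lem:metab}. Let $\ell\ge3$, and let $A=\overline{G^{(\ell-1)}}$ be the closure of the last nontrivial term of the derived series. It is a closed normal subgroup, and it is abelian, as the closure of an abelian subgroup. The group $G/A$ is finitely generated, solvable of derived length at most $\ell-1$, and extremely amenable with the metric of Lemma~\ref{lem:basic}(i). By induction $G/A$ is abelian. So $[G,G]\subset A$ is abelian, $G$ is metabelian, and Lemma~\ref{lem:metab} shows that $G$ is abelian. Finally, a nontrivial finite group is not extremely amenable (Lemma~\ref{lem:basic}), so $G$ is trivial or infinite.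

(3)$\Rightarrow$(1). If $G$ is trivial, then $\mathcal M_G$ is a single point, which is an extremely amenable metric. If $G$ is infinite abelian, then, being finitely generated, it contains an element of infinite order and is therefore unbounded. In this case (1) is the theorem of Melleray and Tsankov stated in the introduction. \qed

\begin{thebibliography}{9}

\bibitem{Doucha}
Michal Doucha,
\emph{Generic norms and metrics on countable abelian groups},
arXiv:1605.06323 (2016).

\bibitem{Tits}
Tits,
\emph{J. Algebra} 20 (1972).

\end{thebibliography}

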